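# How many synthetic nulls should one add? The power of BONuS under a point mass prior

## 1. Four tested scores and three null scores

Suppose we have $m$ tested scores, where a large score speaks against its null hypothesis, and in addition $\tilde m$ scores that are known to come from the null. We want to reject at level $q$. For a threshold $t$ let $R(t)$ be the number of tested scores $\ge t$, and estimate the number of false rejections by
$$\widehat V(t)=m\cdot\frac{1+\#\{\text{null scores}\ge t\}}{1+\tilde m}.$$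
Among the tested scores $t$ with $\widehat V(t)/R(t)\le q$ take the smallest one, and reject every tested score that is at least as large. If there is no such $t$, reject nothing.

Take $m=4$, $\tilde m=3$, $q=\frac12$, with tested scores $1.9,\ 0.6,\ 0.2,\ -1.1$ and null scores $-0.3,\ -0.8,\ -1.5$. At $t=1.9,\,0.6,\,0.2$ no null score is above the threshold, so $\widehat V=4\cdot\frac14=1$ and the ratios are $1,\frac12,\frac13$. At $t=-1.1$ two null scores are above, so $\widehat V=3$ and the ratio is $\frac34$. The smallest admissible threshold is $0.2$: three rejections. Now replace the null score $-0.3$ by $1.0$. The ratios become $1$ at $1.9$, then $\frac22=1$ at $0.6$, $\frac23$ at $0.2$, and $\frac34$ at $-1.1$: no rejection. One null draw decided between three rejections and none.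

With $\tilde m=3$ and $q=\frac12$ the condition reads $R(t)\ge\frac m2(1+\#\{\text{null scores}\ge t\})$. With no null score above $t$ we need at least half of the tested scores above $t$. With one null score above, we need all of them. With two or more it is impossible. So, apart from the rare event that all tested scores beat exactly two of the three null scores, the rule is: *if at least half of the tested scores beat the best null score, reject all that beat it; otherwise reject nothing.*

Let $m$ be large and let the scores be almost uninformative, so that the tested scores are distributed nearly like null scores. Pass to tail probabilities (small values are large scores). The three null scores become uniform variables with minimum $U_{(1)}$, and the fraction of tested scores that beat the best null is about $U_{(1)}$. We reject when $U_{(1)}\ge\frac12$, which has probability $\frac18$, and then a fraction $U_{(1)}$ of everything, signals included, is rejected. The expected fraction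 of signals found is about
$$\int_{1/2}^1u\cdot3(1-u)^2\,du=\int_0^{1/2}(1-v)\,3v^2\,dv=\frac18-\frac3{64}=\frac5{64}.$$

With very many null scores instead, $\widehat V(t)/m$ is close to the null tail probability $u$ and $R(t)/m$ is close to $u$ too. The ratio is then close to $1$ at every threshold that is not extreme, and almost nothing is rejected. So with nearly useless scores, three null draws beat a very large number of null draws. In BONuS the null draws have a second role: they are mixed into the sample from which the score is learned, so adding too many of them spoils the score. *Which number $\tilde m$ of null draws gives the most power?*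

## 2. The model, the procedure and the conjecture

Fix constants $\gamma\in(0,1)$, $c>0$, $h>0$, $q\in(0,1)$, and any sequence of dimensions $d=d(m)$ with $d/m\to c$. For each $m$ fix $\theta^*\in\mathbb R^d$ with $\|\theta^*\|=h$. Draw $\theta_1,\dots,\theta_m$ i.i.d., with $\theta_i=0$ with probability $1-\gamma$ and $\theta_i=\theta^*$ with probability $\gamma$. Given these, observe independent $X_i\sim N(\theta_i,I_d)$ and test $H_{0i}:\theta_i=0$ at target FDR level $q$.

**BONuS with $\tilde m\ge1$ augmenting nulls.**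

1. Draw $\tilde X_1,\dots,\tilde X_{\tilde m}\sim N(0,I_d)$ i.i.d., independent of the data.
2. Set $\hat\theta=\frac1{m+\tilde m}\big(\sum_{i\le m}X_i+\sum_{j\le\tilde m}\tilde X_j\big)$.
3. Use the statistic $T(x)=\hat\theta^\top x/\|\hat\theta\|$.
4. Let $R(t)=\#\{i\le m:T(X_i)\ge t\}$ and $\widehat V(t)=m\big(\frac1{1+\tilde m}+\frac1{1+\tilde m}\sum_{j\le\tilde m}\mathbf 1(T(\tilde X_j)\ge t)\big)$.
5. Let $\hat t=\min\{t\in\{T(X_1),\dots,T(X_m)\}:\widehat V(t)/\max\{1,R(t)\}\le q\}$. Reject every $H_{0i}$ with $T(X_i)\ge\hat t$; if the set is empty, reject nothing.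

The power is
$$\mathrm{TPR}_m(\tilde m)=\mathbb E\Big[\frac{\#\{i:\theta_i\ne0,\ H_{0i}\text{ rejected}\}}{\max\{1,\#\{i:\theta_i\ne0\}\}}\Big].$$

**Conjecture.** There are constants $0<a\le b<\infty$ and $m_0$, depending only on $(\gamma,c,h,q)$ and the sequence $d(m)$, such that for all $m\ge m_0$ every maximizer $\tilde m_{\rm opt}\in\{1,2,\dots\}$ of $\tilde m\mapsto\mathrm{TPR}_m(\tilde m)$ satisfies $a\sqrt m\le\tilde m_{\rm opt}\le b\sqrt m$.

The problem comes from Abhinav Chakraborty, Junu Lee, Eugene Katsevich, "Power of masking methods for adaptive testing in a multivariate normal means problem", arXiv:2601.07764 (2026). As stated for all $(\gamma,c,h,q)$ the conjecture is false, and the example of Section 1 is essentially the reason. In other parameter ranges its conclusion holds with an explicit constant. We prove both.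

From now on $k=\tilde m$, $N=m+k$, $c_m=d/m$; $\Phi$ and $\varphi$ are the standard normal cdf and density and $\bar\Phi=1-\Phi$. We take $m$ so large that $d\ge2$. Ties among scores and $\hat\theta=0$ have probability $0$ and are ignored.

## 3. The curves $G,H,r,\Lambda$, the limit $P(k)$, and the theorems

**Definition (the curves).** For $\mu\in\mathbb R$, $u\in(0,1)$ and $z=\bar\Phi^{-1}(u)$ put
$$G_\mu(u)=\bar\Phi(z-\mu),\qquad H_\mu(u)=(1-\gamma)u+\gamma G_\mu(u),\qquad r_\mu(u)=u/H_\mu(u),$$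
with value $0$ at $u=0$ and $1$ at $u=1$ for each of them.

Suppose non-null scores have mean shift $\mu$. If we reject all scores with null tail probability at most $u$, then $G_\mu(u)$ is the power, $H_\mu(u)$ the fraction of rejected hypotheses, and $r_\mu(u)$ is the limit of $\widehat V/R$. For example, with $\gamma=\frac12$, $\mu=1$, $u=\frac12$ we have $z=0$, $G=\Phi(1)\approx0.841$, $H\approx0.671$, $r\approx0.745$.

Let $\mu>0$. Since $dz/du=-1/\varphi(z)$,
$$G_\mu'(u)=\varphi(z-\mu)/\varphi(z)=e^{\mu z-\mu^2/2},$$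
which is positive, strictly decreasing in $u$, and infinite at $u=0$. So $G_\mu,H_\mu$ are strictly increasing and strictly concave, with infinite slope at $0$. Hence $H_\mu(u)/u$ strictly decreases from $\infty$ to $1$, and $r_\mu$ is a strictly increasing bijection of $[0,1]$. Strict concavity also gives $H>uH'$, so $r'=(H-uH')/H^2>0$ on $(0,1)$.

**Definition (power as a function of the level).** For $\mu>0$ let $\Lambda_\mu=G_\mu\circ r_\mu^{-1}$ and $u_*(\mu)=r_\mu^{-1}(q)$, so that
$$u_*=qH_\mu(u_*),\qquad\Lambda_\mu(q)=G_\mu(u_*(\mu)).$$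
Put $\Lambda_0(q)=0$ and $u_*(0)=0$.

In the numerical example, $\Lambda_1(0.745)\approx0.841$. For $\mu=0$ the curve $r$ is constantly $1$ on $(0,1]$ and no $u>0$ reaches a level $q<1$; this explains the convention. By the implicit function theorem $r_\mu^{-1}(\cdot)$ and $\Lambda_\mu(\cdot)$ are $C^\infty$ in $(\mu,r)\in(0,\infty)\times(0,1)$. Moreover *$\Lambda_\mu(q)$ is strictly increasing in $\mu\ge0$, with positive derivative for $\mu>0$.* Indeed, differentiating $qH_\mu(u_*)=u_*$ gives $u_*'(\mu)=q\gamma\,\partial_\mu G/(1-qH')>0$, because $\partial_\mu G=\varphi(z-\mu)>0$ and, by strict concavity, $qH'(u_*)=u_*H'(u_*)/H(u_*)<1$. Then $\frac{d}{d\mu}G_\mu(u_*(\mu))=\partial_\mu G+G'u_*'>0$.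

For $x\in[0,\infty)$ let $\mu_x=h^2\gamma/\sqrt{h^2\gamma^2+c(1+x)}$, and $\mu_\infty=0$. This will be the limiting mean shift when $k/m\to x$. Curves without a subscript have $\mu=\mu_0$ (except in Section 8, as announced there), $u_0=u_*(\mu_0)$, and
$$P(\infty):=\Lambda(q)=G(u_0).$$
The in-sample limit of the cited paper is $\mathrm{TPR}_{\text{in-samp}}=\bar\Phi(t_0-\mu_0)$ with $t_0=\inf\{t:r(\bar\Phi(t))\le q\}$. Since $r$ increases, $\bar\Phi(t_0)=u_0$, so $P(\infty)=\mathrm{TPR}_{\text{in-samp}}$.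

**Definition (the limit for fixed $k$).** Let $U_{(1)}<\dots<U_{(k)}$ be the order statistics of $k$ i.i.d. uniforms on $(0,1)$, $U_{(0)}=0$, $U_{(k+1)}=1$, and
$$I=\max\{1\le i\le k:\ i\le q(k+1)H(U_{(i)})\}\quad(0\text{ if none}),\qquad P(k)=\mathbb E\,G(U_{(I)}).\tag{1}$$

In words: infinitely many tested points, replaced by their cdf $H$, but still only $k$ random nulls. If $k+1\le1/q$ then $q(k+1)H(U_{(i)})<1$ always, so $I=0$ and $P(k)=0$. If $q=\frac12$ and $k=3$, then $i=1$ is allowed iff $H(U_{(1)})\ge\frac12$, and $i=2,3$ never. As $G(u)\ge u$ and $H(u)\ge u$, we get $P(3)\ge\mathbb E[U_{(1)};U_{(1)}\ge\frac12]=\frac5{64}$, the number of Section 1.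

**Constants.** Let $\rho=qH'(u_0)\in(0,1)$, let $\zeta_0>0$ be the positive root of $\rho\zeta_0=1-e^{-\zeta_0}$, and put
$$\bar D=\frac1{2(1-\rho)}-\frac1{\zeta_0},\qquad\kappa=\frac q{u_0}\Big[-\bar D\,\Lambda'(q)+\tfrac12q(1-u_0)\Lambda''(q)\Big],\qquad\eta_2=-\frac d{dx}\Lambda_{\mu_x}(q)\Big|_{x=0}>0.$$
The root exists and is unique: $1-e^{-\zeta}-\rho\zeta$ is strictly concave, vanishes at $0$ with slope $1-\rho>0$, and tends to $-\infty$. Example: $\rho=1-e^{-1}$ gives $\zeta_0=1$ and $\bar D=\frac e2-1\approx0.36$.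

**Theorem A (disproof).** $\mathrm{TPR}_m(k)\to P(k)$ for each fixed $k$. If $\sup_kP(k)>P(\infty)$, then for all large $m$ maximizers exist and all lie in the finite set $\arg\max_kP(k)$, so the conjecture fails. This happens

* (A1) whenever $h^2\gamma/\sqrt c<\sqrt{2\pi}\,(1-q)\,2^{-\lceil2/q\rceil}$;
* (A2) for every $(\gamma,c,h)$, for all $q<q_-(\gamma,c,h)$, for some $q_->0$.

**Theorem B (classification up to ties).** $P(k)=P(\infty)+\kappa/k+o(1/k)$; so $\kappa>0$ implies $\sup_kP(k)>P(\infty)$ and the conjecture fails. If $P(k)<P(\infty)$ for all $k$ and $\kappa<0$, the conjecture's conclusion holds: for large $m$ maximizers exist and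
$$\tilde m_{\rm opt}/\sqrt m\to\sqrt{|\kappa|/\eta_2}\quad\text{for every choice of maximizers.}$$

**Theorem C (where it is true).** If (TC): $\Lambda(r)\le\Lambda(q)+\Lambda'(q)(r-q)$ for all $r\in[0,1]$, then $P(k)<P(\infty)$ for all $k$ and $\kappa<0$, so Theorem B gives the conclusion with the sharp constant. (TC) holds

* (C1) for every $(\gamma,c,h)$, for all $q$ close enough to $1$;
* (C2) for every $(\gamma,c,q)$, for all $h$ large enough.

Since $P(k)\to P(\infty)$, always $\sup_kP(k)\ge P(\infty)$. The theorems leave undecided the tie cases $\sup_kP(k)=P(\infty)$ in which some $P(k)=P(\infty)$ or $\kappa=0$. The disproof uses only Sections 5–7.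

## 4. Replacing $\widehat V$ by its mean, and the term this loses

The natural first calculation replaces $\widehat V$ by its mean. For a null tail probability $u=\bar\Phi(t)$ this gives the proxy FDP
$$\widetilde{\mathrm{FDP}}(t;k)=\frac{\frac1{1+k}+\frac k{1+k}u}{H_\mu(u)},\qquad\mu=\frac{h^2\gamma}{\sqrt{h^2\gamma^2+c(1+k/m)}},$$
and one takes the smallest $t\le C$ at which it is at most $q$, where $C>0$ is an arbitrary large constant. The numerator is $u+\frac{1-u}{k+1}$. At equality with $qH_\mu(u)$ and $u$ near $u_*$,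
$$r_\mu(u)=\frac{qu}{u+(1-u)/(k+1)}=q-\frac{q(1-u_*)}{u_*}\cdot\frac1k+o\Big(\frac1k\Big).$$
So the proxy loses level, hence power, of order $1/k$. The dilution of $\hat\theta$ costs order $k/m$. The cited paper states that, as $k\to\infty$ and $k/m\to0$, the proxy power is $\mathrm{TPR}_{\text{in-samp}}-\eta_1/k-\eta_2k/m+o(1/k+k/m)$ with $\eta_1,\eta_2>0$. Balancing the two losses gives $k$ of order $\sqrt m$, as conjectured.

There are two exact points where this does not describe the true power.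

*Bounded $k$.* The expansion says nothing about bounded $k$, and there the proxy can be very wrong. Take $q=\gamma=\frac12$, $c=1$, $h=0.3$, $k=3$. Since $G_\mu(u)-u\le\mu/\sqrt{2\pi}$ and $\mu\le h^2\gamma/\sqrt c=0.045$, we have $qH_\mu(u)\le\frac u2+0.0045$. The proxy numerator is $\frac14+\frac34u$, so the proxy never reaches level $\frac12$ and has power $0$ at $k=3$. The true limiting power is $P(3)\ge\frac5{64}$.

*Large $k$.* The variable $\widehat V/m$ fluctuates by order $k^{-1/2}$, so the level $\hat r$ at which the procedure stops fluctuates by order $k^{-1/2}$. The second-order effect $\frac12\Lambda''\mathbb E(\hat r-q)^2$ has order $1/k$, exactly the order kept by the proxy, and its sign is that of $\Lambda''(q)$.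

This suggests how to organize the analysis. The power is about $\mathbb E\,\Lambda(\hat r)$. If we understand $\mathbb E\,\hat r$ well, the question becomes one about Jensen's inequality: a random level hurts where $\Lambda$ is concave and can help where it is convex. An exact martingale identity (Lemma 3) supplies $\mathbb E\,\hat r$.

## 5. Exact reduction to independent uniforms

**Lemma 1.** Let $b_i=\mathbf 1(\theta_i\ne0)$ and $M=\sum_ib_i$. There are i.i.d. $N(0,1)$ variables $Z_1,\dots,Z_N$, independent of $(b,\hat\mu)$ with $\hat\mu=\langle\hat\theta,\theta^*\rangle/\|\hat\theta\|$, such that BONuS makes the same rejections when $T(X_i)$, $T(\tilde X_j)$ are replaced by $b_i\hat\mu+Z_i$, $Z_{m+j}$. Moreover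
$$\hat\mu=\frac{h\hat a}{\sqrt{\hat a^2+W}},\qquad\hat a=\frac{hM}N+\xi,$$
with $\xi\sim N(0,1/N)$, $NW\sim\chi^2_{d-1}$, and $M,\xi,W$ independent. In particular $|\hat\mu|\le h$.

*Proof.* The difficulty is that $\hat\theta$ is computed from the points that it scores; the independence of a Gaussian mean and its residuals resolves it. Write the pooled points as $b_i\theta^*+e_i$, $1\le i\le N$ (with $b_i=0$ for augmenting nulls), and $\bar e=N^{-1}\sum e_i$. Then $\hat\theta=\frac MN\theta^*+\bar e$, and the direction $\omega=\hat\theta/\|\hat\theta\|$ is a function of $(b,\bar e)$, which is independent of the residuals $(e_i-\bar e)_i$. Given $(b,\bar e)$, the vector $(\langle\omega,e_i-\bar e\rangle)_i$ is centered Gaussian with covariance $\delta_{ij}-\frac1N$. Take an independent $g\sim N(0,1)$ and put $Z_i=\langle\omega,e_i-\bar e\rangle+g/\sqrt N$. The covariance becomes $\delta_{ij}$, so given $(b,\bar e)$ the $Z_i$ are i.i.d. $N(0,1)$; hence they are independent of $(b,\bar e)$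 and of $(b,\hat\mu)$. The score of point $i$ is
$$\langle\omega,b_i\theta^*+e_i\rangle=b_i\hat\mu+Z_i+\big(\langle\omega,\bar e\rangle-g/\sqrt N\big).$$
BONuS depends only on the relative order of the $N$ scores, so the common shift in parentheses does not matter. For the formula, split $\bar e$ into its component $\xi$ along $\theta^*/h$ and the orthogonal part, whose squared norm is $W$. $\square$

Pass to tail probabilities: $V_i=\bar\Phi(b_i\hat\mu+Z_i)$ for $i\le m$ (the "data") and $U_j=\bar\Phi(Z_{m+j})$ for $j\le k$. The $U_j$ are i.i.d. uniform and independent of the data. Given $(b,\hat\mu)$ the $V_i$ are independent, uniform if $b_i=0$, with cdf $G_{\hat\mu}$ if $b_i=1$. Put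
$$\hat H(u)=\frac{\#\{i:V_i\le u\}}m,\qquad\hat G(u)=\frac{\#\{i:b_i=1,V_i\le u\}}{\max(M,1)},\qquad\nu(u)=\#\{j:U_j\le u\}.$$

**Lemma 2.** Let $I=\max\{1\le i\le k:i\le q(k+1)\hat H(U_{(i)})\}$ ($0$ if none) and $\hat U=U_{(I)}$. Almost surely BONuS rejects exactly $\{i:V_i\le\hat U\}$ (nothing if $I=0$). So $\mathrm{TPR}_m(k)=\mathbb E\,\hat G(\hat U)$.

*Proof.* The threshold of BONuS sits at a data value; we move it to a null value. At a data value $v$ the criterion $\widehat V/R\le q$ reads $1+\nu(v)\le q(k+1)\hat H(v)$; call such $v$ admissible. BONuS rejects all $V_i\le\hat v$, with $\hat v$ the largest admissible value (nothing if there is none). The index $i=k+1$ never satisfies $i\le q(k+1)\hat H(U_{(i)})$, as $q<1$.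

Let $v$ be admissible with $\nu(v)=j$. Then $v<U_{(j+1)}$ and $j+1\le q(k+1)\hat H(v)\le q(k+1)\hat H(U_{(j+1)})$. So $j+1\le k$, $j+1\le I$ and $v<U_{(I)}$. In particular, if $I=0$ there is no admissible value.

Conversely let $I\ge1$ and let $v$ be the largest data value $\le U_{(I)}$, which exists since $\hat H(U_{(I)})>0$. Almost surely $v<U_{(I)}$, so $\nu(v)\le I-1$, while $\hat H(v)=\hat H(U_{(I)})$. Hence $1+\nu(v)\le I\le q(k+1)\hat H(v)$ and $v$ is admissible. Every admissible value is a data value $<U_{(I)}$, hence $\le v$. So $\hat v=v$. $\square$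

Let $s_i=q(k+1)\hat H(U_{(i)})-i$ for $1\le i\le k+1$. Then $s_{k+1}=(q-1)(k+1)<0$, and $s_i\le s_{i+1}+1$ because $\hat H$ is nondecreasing. If $I\ge1$ then $s_{I+1}<0$, so
$$D:=s_I=q(k+1)\hat H(\hat U)-I\in[0,1).\tag{2}$$

**Lemma 3.** $\mathbb E\big[U_{(I\vee1)}/(I\vee1)\,\big|\,\text{data}\big]=\dfrac1{k+1}$. The same holds, unconditionally, for the $I$ in (1).

*Proof.* Read the order statistics from the top down. Let $\mathcal F_i=\sigma(\text{data},U_{(i)},\dots,U_{(k)})$, $\mathcal F_{k+1}=\sigma(\text{data})$. Given $\mathcal F_{i+1}$, $U_{(i)}$ is the maximum of $i$ i.i.d. uniforms on $(0,U_{(i+1)})$, with mean $\frac i{i+1}U_{(i+1)}$. So $\mathbb E[U_{(i)}/i\mid\mathcal F_{i+1}]=U_{(i+1)}/(i+1)$: running $i$ downward from $k+1$ to $1$, $U_{(i)}/i$ is a martingale with initial value $\frac1{k+1}$. The event $\{I=i\}$ says $s_j<0$ for $i<j\le k$ and $s_i\ge0$, which is decided by $\mathcal F_i$. So $I\vee1$ is a bounded stopping time, and optional stopping applies. For (1) replace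 $\hat H$ by $H$. $\square$

For $k=2$ without stopping, this says $\mathbb E\,U_{(2)}/2=\frac12\cdot\frac23=\frac13=\mathbb E\,U_{(1)}$.

## 6. First-order limits

We use the Dvoretzky–Kiefer–Wolfowitz (DKW) inequality: for the empirical cdf $F_n$ of $n$ i.i.d. variables with cdf $F$, $P(\|F_n-F\|_\infty>s)\le2e^{-2ns^2}$. Integrating, $\mathbb E\|F_n-F\|_\infty^p\le C_pn^{-p/2}$.

Let $k_m/m\to x\in[0,\infty]$. *Then $\hat\mu\to\mu_x$ in probability.* For $x<\infty$, Lemma 1 gives $\hat a\to h\gamma/(1+x)$ and $W\to c/(1+x)$, so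
$$\hat\mu\to\frac{h\cdot h\gamma/(1+x)}{\sqrt{h^2\gamma^2/(1+x)^2+c/(1+x)}}=\mu_x.$$
For $x=\infty$, $\hat\mu^2\le h^2\hat a^2/W$ and $\hat a^2/W\le(2h^2m^2/N+2N\xi^2)/(NW)\to0$ in probability, because $NW\sim\chi^2_{d-1}$ is of order $m$, $m^2/N=o(m)$ and $N\xi^2=O_p(1)$.

Further, $|G_\mu(u)-G_{\mu'}(u)|\le|\mu-\mu'|/\sqrt{2\pi}$ and $M/m\to\gamma$. Given $(b,\hat\mu)$, $\hat H$ is the mixture, with weights $1-M/m$ and $M/m$, of the empirical cdfs of the null and the non-null $V_i$. So DKW gives $\|\hat H-H_{\mu_x}\|_\infty\to0$ and $\|\hat G-G_{\mu_x}\|_\infty\to0$ in probability.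

**Lemma 4.** (i) For fixed $k$, $\mathrm{TPR}_m(k)\to P(k)$. (ii) If $k_m\to\infty$ and $k_m/m\to x\in[0,\infty]$ (possibly along a subsequence of $m$), then $\limsup\mathrm{TPR}_m(k_m)\le\Lambda_{\mu_x}(q)$. (iii) $\limsup_kP(k)\le P(\infty)$.

*Proof.* (i) Here $x=0$. The $U$'s are independent of the data, so we may use the same $U$'s for all $m$. Almost surely $i\ne q(k+1)H(U_{(i)})$ for all $i\le k$, since $H$ is strictly increasing and $U_{(i)}$ has a continuous law. As $\|\hat H-H\|_\infty\to0$ in probability, with probability $\to1$ all $k$ comparisons have the same outcome for $\hat H$ and $H$, and the index of Lemma 2 equals that of (1). Then $\hat G(U_{(I)})\to G(U_{(I)})$ in probability, and bounded convergence applies.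

(ii) We have $\nu(\hat U)=I\le q(k+1)\hat H(\hat U)$ (trivially if $I=0$) and $\sup_u|\nu(u)/k-u|\to0$ in probability, so $\hat U-qH_{\mu_x}(\hat U)\le o_p(1)$. If $x<\infty$, the function $u-qH_{\mu_x}(u)$ is strictly convex, vanishes at $0$ and at $u_*(\mu_x)$, and equals $1-q>0$ at $1$; if $x=\infty$ it is $(1-q)u$ and $u_*=0$. In both cases, for $\varepsilon\in(0,1-u_*(\mu_x))$, it is bounded below by a positive constant on $[u_*(\mu_x)+\varepsilon,1]$. So $\hat U\le u_*(\mu_x)+\varepsilon$ with probability $\to1$, and $\limsup\mathrm{TPR}_m(k_m)\le G_{\mu_x}(u_*(\mu_x)+\varepsilon)$. Let $\varepsilon\downarrow0$.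

(iii) By (i) choose $m(k)\ge k^2$, strictly increasing in $k$, with $|\mathrm{TPR}_{m(k)}(k)-P(k)|\le1/k$. Apply (ii) along this sequence, with $x=0$. $\square$

## 7. Few nulls win: proof of Theorem A

The first claim is Lemma 4(i).

**Step 1. The criterion: $\sup_kP(k)>P(\infty)$ forces bounded maximizers.** Let $p=\sup_kP(k)>P(\infty)$. By Lemma 4(iii), $\mathcal K=\arg\max P$ is finite and nonempty. Fix $\varepsilon\in(0,(p-P(\infty))/2)$. We claim that there is $K$ with
$$\limsup_{m\to\infty}\ \sup_{k\ge K}\mathrm{TPR}_m(k)\le P(\infty)+\varepsilon.$$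
Otherwise there are $m_j\uparrow\infty$ and $k_j\ge j$ with $\mathrm{TPR}_{m_j}(k_j)>P(\infty)+\varepsilon/2$. Pass to a subsequence with $k_j/m_j\to x\in[0,\infty]$. Lemma 4(ii) gives $\Lambda_{\mu_x}(q)\ge P(\infty)+\varepsilon/2$, which contradicts $\Lambda_{\mu_x}(q)\le\Lambda_{\mu_0}(q)=P(\infty)$ (monotonicity in $\mu$).

Increase $K$ so that $K>\max\mathcal K$. Since $P(\infty)+\varepsilon<p$, for large $m$ the values with $k\ge K$ stay below $p$ by a fixed margin. For the finitely many $k<K$, $\mathrm{TPR}_m(k)\to P(k)$, which is $p$ on $\mathcal K$ and smaller off $\mathcal K$. So for large $m$ the maximum over $k\ge1$ is attained and every maximizer lies in $\mathcal K$. Then $a\sqrt m\le\tilde m_{\rm opt}$ fails for every $a>0$ and all large $m$.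

**Step 2. (A1): weak signal.** We make a few nulls all fall in the lower half of the scores, and compare with a small $P(\infty)$. Let $k+1=\lceil2/q\rceil\ge3$. If all $U_j\ge\frac12$, which has probability $2^{-k}$, then $q(k+1)H(U_{(1)})\ge2\cdot\frac12=1$, because $H(u)\ge u$. So $I\ge1$, $U_{(I)}\ge\frac12$ and $G(U_{(I)})\ge G(\frac12)\ge\frac12$. Hence $P(k)\ge2^{-k-1}=2^{-\lceil2/q\rceil}$.

On the other hand, $u_0=qH(u_0)$ means $G(u_0)=Au_0$ with $A=\frac{1-q(1-\gamma)}{q\gamma}=1+\frac{1-q}{q\gamma}$, while $G(u)-u=\Phi(z)-\Phi(z-\mu_0)\le\mu_0/\sqrt{2\pi}$. So $(A-1)u_0\le\mu_0/\sqrt{2\pi}$ and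
$$P(\infty)=Au_0\le\frac A{A-1}\,\frac{\mu_0}{\sqrt{2\pi}}=\frac{1-q+q\gamma}{1-q}\,\frac{\mu_0}{\sqrt{2\pi}}\le\frac{h^2\gamma/\sqrt c}{\sqrt{2\pi}\,(1-q)}<2^{-\lceil2/q\rceil}\le P(k),$$
using $1-q+q\gamma\le1$, $\mu_0\le h^2\gamma/\sqrt c$ and the hypothesis of (A1). For fixed $(\gamma,c,q)$ the hypothesis holds for all small $h$. A concrete counterexample is $q=\gamma=\frac12$, $c=1$, $h=0.3$: here $h^2\gamma/\sqrt c=0.045<0.078<\sqrt{2\pi}\cdot\frac12\cdot2^{-4}$.

**Step 3. (A2): small $q$.** The same device at a smaller scale: a bounded chance of working at level $3q$ beats working at level $q$. Fix $\mu=\mu_0$, which does not depend on $q$, and let $q<\frac13$. Let $w=r^{-1}(3q)$, so $qH(w)=w/3$, and $k+1=\lceil3/w\rceil\ge3$. Then $q(k+1)H(w)\ge1$ and $kw<3$. On $\{U_{(1)}\ge w\}$ we get $I\ge1$ and $U_{(I)}\ge w$. With $\log(1-w)\ge-w/(1-w)$,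
$$P(k)\ge(1-w)^kG(w)\ge e^{-kw/(1-w)}\Lambda(3q)\ge e^{-6}\Lambda(3q)$$
once $w\le\frac12$, which holds for small $q$. As $P(\infty)=\Lambda(q)$, it remains to show $\Lambda(3q)/\Lambda(q)\to\infty$ as $q\to0$.

Let $z_1=\bar\Phi^{-1}(r^{-1}(q))>z_3=\bar\Phi^{-1}(r^{-1}(3q))$; both tend to $\infty$. Let $\lambda=\varphi/\bar\Phi$, so $\lambda'=\lambda^2-x\lambda$. For a standard normal $Z$, $\lambda(x)=\mathbb E[Z\mid Z>x]>x$ and $0<\mathrm{Var}(Z\mid Z>x)=1+x\lambda-\lambda^2=1-\lambda'(x)$, so $\lambda'<1$. Let $L(z)=\bar\Phi(z-\mu)/\bar\Phi(z)$. Then $(\log L)'=\lambda(z)-\lambda(z-\mu)\le\mu$. Also $L=G/u$, and $\frac1r=\frac Hu=1-\gamma+\gamma L$ gives $L=(1/r-1+\gamma)/\gamma$. So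
$$\frac{L(z_1)}{L(z_3)}=\frac{1/q-1+\gamma}{1/(3q)-1+\gamma}\to3,$$
and therefore $\mu(z_1-z_3)\ge\log2$ for small $q$. Since $(-\log\bar\Phi)'=\lambda$,
$$\log\frac{\Lambda(3q)}{\Lambda(q)}=\log\frac{\bar\Phi(z_3-\mu)}{\bar\Phi(z_1-\mu)}=\int_{z_3}^{z_1}\lambda(z-\mu)\,dz\ge\frac{\log2}\mu(z_3-\mu)\to\infty.$$
This proves Theorem A; the conjecture is false. $\blacksquare$

## 8. The power to order $1/k$

We now compute the true $1/k$ coefficient.

**Proposition 5.** Let $k=k_m\to\infty$, $k/m\to0$ (possibly along a subsequence of $m$) and $\mu_m(k)=h^2\gamma/\sqrt{h^2\gamma^2+c_m(1+k/m)}$. Then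
$$\mathrm{TPR}_m(k)=\Lambda_{\mu_m(k)}(q)+\frac{\kappa_m}k+o\Big(\frac1k+\frac1{\sqrt m}\Big),$$
$$\kappa_m=\frac q{u_0}\Big[-\Lambda_{\mu_0}'(q)\,\mathbb E[D\mathbf 1_\Omega]+\tfrac12q(1-u_0)\Lambda_{\mu_0}''(q)\Big],$$
with $D$ from (2) and an event $\Omega\subset\{I\ge1\}$ defined in Step 1. So $\kappa_m$ is bounded; and $\kappa_m\to\kappa$ if $k\le m^{3/4}$.

In this section and the next, $\mu=\mu_m(k)\to\mu_0$; the curves $G,H,r,\Lambda$ carry this $\mu$; $u_*=u_*(\mu)\to u_0$. Put
$$\psi(u)=u-qH(u),\quad\Delta_H=\hat H-H,\quad\Delta_G=\hat G-G,\quad\alpha_k(u)=\frac{\nu(u)-ku}{\sqrt k}.$$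
$C,c'$ denote positive constants independent of $m$, possibly different at each occurrence.

**Step 0. Moments: how far the data are from their limit.** Let $a=hm\gamma/N$, $w=d/N$ and $f(a,w)=ha/\sqrt{a^2+w}$. Then $\hat\mu=f(\hat a,W)$, and $f(a,w)=h^2\gamma/\sqrt{h^2\gamma^2+dN/m^2}=\mu$, because $dN/m^2=c_m(1+k/m)$. Further $\mathbb E\hat a=a$, $\mathbb EW=w-\frac1N$, and $(a,w)\to(h\gamma,c)$. The central moments of $\hat a$ (binomial plus Gaussian) and of $W$ (a scaled $\chi^2$) of order $p\in\{2,4\}$ are $O(m^{-p/2})$. The function $f$ is smooth near $(h\gamma,c)$ and $|\hat\mu|\le h$. By Markov's inequality with fourth moments, $(\hat a,W)$ leaves a fixed neighborhood of $(h\gamma,c)$ with probability $O(m^{-2})$. Taylor expansion (for the second estimate: to second order, where the linear term has mean $O(1/m)$) gives, for $p\in\{2,4\}$ and $g\in C^2[-h,h]$,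
$$\mathbb E|\hat\mu-\mu|^p=O(m^{-p/2}),\qquad|\mathbb Eg(\hat\mu)-g(\mu)|=O(1/m),\tag{3}$$
uniformly over $g$ with bounded $C^2$ norm. (Cutting the linear term off to the neighborhood changes its mean by $O(m^{-1/2}\cdot m^{-1})$, by Cauchy–Schwarz.)

Let $\hat F_0,\hat F_1$ be the empirical cdfs of the null and non-null $V_i$. Then $\hat H=\frac{m-M}m\hat F_0+\frac Mm\hat F_1$, so
$$\Delta_H(u)=\tfrac{m-M}m(\hat F_0(u)-u)+\tfrac Mm(\hat F_1-G_{\hat\mu})(u)+\tfrac Mm(G_{\hat\mu}-G_\mu)(u)+(\tfrac Mm-\gamma)(G_\mu(u)-u).\tag{4}$$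
A sample of size $n\le m$ contributes at most $C(n/m)^pn^{-p/2}\le Cm^{-p/2}$ to $\mathbb E\|\Delta_H\|_\infty^p$, by DKW. With (3), for $p=2,4$,
$$\mathbb E\|\Delta_H\|_\infty^p=O(m^{-p/2}),\qquad\mathbb E[\|\Delta_G\|_\infty^2\mathbf 1(M\ge\gamma m/2)]=O(1/m),\qquad\mathbb E\|\alpha_k\|_\infty^4=O(1).$$
The means at the fixed point $u_*$ are smaller: $\mathbb E\Delta_H(u_*)=O(1/m)$ and $\mathbb E\Delta_G(u_*)=O(1/m)$. In (4), the first two terms have conditional mean $0$ given $(b,\hat\mu)$ and the fourth has mean $0$. The third has mean $\gamma\,\mathbb E(G_{\hat\mu}-G_\mu)(u_*)+\mathbb E(\frac Mm-\gamma)(G_{\hat\mu}-G_\mu)(u_*)$, which is $O(1/m)$ by (3) and Cauchy–Schwarz. For $\Delta_G$: if $M\ge1$ the conditional mean given $(b,\hat\mu)$ is $(G_{\hat\mu}-G_\mu)(u_*)$, and $P(M=0)$ is exponentially small.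

**Step 1. Localization: $\hat U$ is near $u_*$, with a fourth-moment bound.** Fix a small $\delta>0$. For $\delta_1$ small (depending on $\delta$) let
$$\Omega=\big\{\|\nu(\cdot)/k-\mathrm{id}\|_\infty\le\delta_1,\ \|\Delta_H\|_\infty\le\delta_1,\ M\ge\gamma m/2\big\}.$$
DKW, Markov with the fourth moment of Step 0, and Chernoff give $P(\Omega^c)\le C(e^{-c'k}+m^{-2})$. As $k/m\to0$,
$$k\,P(\Omega^c)=o(1/k+m^{-1/2}).\tag{5}$$

*Claim: on $\Omega$, for $k$ large, $I\ge1$ and $|\hat U-u_*|\le\delta$.* The function $\psi$ is strictly convex, $\psi(0)=\psi(u_*)=0$, $\psi(1)=1-q$. So, uniformly for $\mu$ near $\mu_0$, there is $\eta>0$ with $\psi\le-\eta$ on $[u_*-\delta,u_*-\delta/2]$ and $\psi\ge\eta$ on $[u_*+\delta,1]$. Take $\delta_1\le\min(\eta/4,\delta/4)$ and $\delta_1<u_*-\delta/2$, uniformly.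

Lower bound. Let $i=\nu(u_*-\delta/2)\ge k(u_*-\delta/2-\delta_1)>0$, so $i\ge1$. The function $\nu$ is constant on $[U_{(i)},u_*-\delta/2]$ and within $k\delta_1$ of $ku$, so this interval has length $\le2\delta_1\le\delta/2$. Hence $U_{(i)}\in[u_*-\delta,u_*-\delta/2]$ and $\psi(U_{(i)})\le-\eta\le-2\delta_1$. Therefore
$$i\le k(U_{(i)}+\delta_1)\le k(qH(U_{(i)})-\delta_1)\le qk(H(U_{(i)})-\delta_1)\le q(k+1)\hat H(U_{(i)}).$$
So $I\ge i\ge1$ and $\hat U\ge U_{(i)}\ge u_*-\delta$.

Upper bound. $k(\hat U-\delta_1)\le\nu(\hat U)=I\le q(k+1)\hat H(\hat U)\le qk(H(\hat U)+\delta_1)+q$ gives $\psi(\hat U)\le2\delta_1+\frac1k<\eta$ for $k$ large, so $\hat U<u_*+\delta$.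

As $\delta$ is arbitrary and $P(\Omega)\to1$, $\hat U\to u_0$ and $I/k=\nu(\hat U)/k\to u_0$ in probability. From now on $\delta$ is a fixed small number. On $\Omega$ also $I\ge k(\hat U-\delta_1)\ge c'k$.

Insert $I=\nu(\hat U)=k\hat U+\sqrt k\,\alpha_k(\hat U)$ into (2) and divide by $k$. On $\Omega$,
$$\psi(\hat U)=-\frac{\alpha_k(\hat U)}{\sqrt k}+q\Delta_H(\hat U)+\frac{q\hat H(\hat U)-D}k.\tag{6}$$
Since $\psi'(u_*)=1-qH'(u_*)\to1-\rho>0$, for $\delta$ small $|\psi(u)|\ge c'|u-u_*|$ when $|u-u_*|\le\delta$. The fourth moments of Step 0 and $k\le m$ (eventually) give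
$$\mathbb E[\mathbf 1_\Omega|\hat U-u_*|^4]=O(k^{-2}).\tag{7}$$

**Step 2. Oscillations: $\hat U$ may be replaced by $u_*$ inside the empirical processes.** Let $\alpha_n=\sqrt n(F_n-\mathrm{id})$ be a uniform empirical process. Given the sample up to $s$, the remaining points are uniform on $(s,1)$, so $(1-F_n(s))/(1-s)$ is a martingale in $s$, and so is
$$A(s)=\frac{\alpha_n(s)}{1-s}=\sqrt n\Big(1-\frac{1-F_n(s)}{1-s}\Big),\qquad\mathrm{Var}\,A(s)=\frac s{1-s}.$$
Write $\alpha_n(s)-\alpha_n(t)=(1-s)(A(s)-A(t))-(s-t)A(t)$. If $t+\varepsilon\le1-a_0$ and $\varepsilon\le1$, Doob's inequality gives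
$$\mathbb E\sup_{t\le s\le t+\varepsilon}|\alpha_n(s)-\alpha_n(t)|^2\le8\Big(\frac{t+\varepsilon}{1-t-\varepsilon}-\frac t{1-t}\Big)+2\varepsilon^2\frac t{1-t}\le C_{a_0}\varepsilon,$$
since the bracket is $\varepsilon/((1-t-\varepsilon)(1-t))$. Comparing two points of an interval through its left endpoint costs a factor $4$, so the bound also covers oscillation to both sides of a point.

Use this given $(b,\hat\mu)$ in (4). $\hat F_1$ is a uniform empirical cdf evaluated at $G_{\hat\mu}$; for $|\hat\mu|\le h$, $G_{\hat\mu}$ is uniformly Lipschitz near $u_*$ and $G_{\hat\mu}(u_*+\delta)$ is bounded away from $1$. The last two terms of (4) are Lipschitz near $u_*$ with constants $C|\hat\mu-\mu|$ and $C|M/m-\gamma|$, of second moment $O(1/m)$. So for $\varepsilon\le\delta$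
$$\mathbb E\sup_{|u-u_*|\le\varepsilon}|\Delta_H(u)-\Delta_H(u_*)|^2\le\frac{C\varepsilon}m,$$
and likewise for $\Delta_G$ on $\{M\ge\gamma m/2\}$; for $\alpha_k$ the bound is $C\varepsilon$. Now split $\Omega$ according to $|\hat U-u_*|\le\varepsilon$ or $>\varepsilon$. The second part has probability $\to0$ by (7); there use Cauchy–Schwarz and the moments of Step 0. Letting $m\to\infty$ and then $\varepsilon\downarrow0$,
$$\begin{aligned}&\mathbb E\mathbf 1_\Omega|\Delta_H(\hat U)-\Delta_H(u_*)|=o(m^{-1/2}),\qquad\mathbb E\mathbf 1_\Omega|\Delta_G(\hat U)-\Delta_G(u_*)|=o(m^{-1/2}),\\&\mathbb E\mathbf 1_\Omega|\alpha_k(\hat U)-\alpha_k(u_*)|^2=o(1).\end{aligned}\tag{8}$$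

**Step 3. Taylor expansion in the level.** By Lemma 2, $\mathrm{TPR}_m(k)=\mathbb E[\mathbf 1_\Omega\hat G(\hat U)]+O(P(\Omega^c))$. Write $\hat G=G+\Delta_G$. By (8), $\mathbb E\mathbf 1_\Omega\Delta_G(\hat U)=\mathbb E\Delta_G(u_*)+O(P(\Omega^c))+o(m^{-1/2})$, and $\mathbb E\Delta_G(u_*)=O(1/m)$. With (5), $\mathrm{TPR}_m(k)=\mathbb E[\mathbf 1_\Omega G(\hat U)]+o(1/k+m^{-1/2})$. Let $\hat r=r(\hat U)$, so $G(\hat U)=\Lambda(\hat r)$. Since $q=r(u_*)$, on $\Omega$ $|\hat r-q|\le C|\hat U-u_*|$, and by (7) the third-order remainder is $O(k^{-3/2})$. So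
$$\mathrm{TPR}_m(k)=\Lambda(q)+\Lambda'(q)\mathbb E[\mathbf 1_\Omega(\hat r-q)]+\tfrac12\Lambda''(q)\mathbb E[\mathbf 1_\Omega(\hat r-q)^2]+o(1/k+m^{-1/2}).\tag{9}$$

**Step 4. The linear term, from the martingale identity.** Let $\tilde r=\hat U/\hat H(\hat U)$, the same level computed with $\hat H$. On $\Omega$, $H(\hat U)$ and $\hat H(\hat U)$ are at least $c'$, and $\hat r-\tilde r=\hat U\Delta_H(\hat U)/(H\hat H)(\hat U)$. Hence
$$\hat r-\tilde r=\frac{u_*}{H(u_*)^2}\Delta_H(u_*)+O\big(|\Delta_H(\hat U)-\Delta_H(u_*)|+\|\Delta_H\|_\infty|\hat U-u_*|+\|\Delta_H\|_\infty^2\big).$$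
Taking expectations on $\Omega$: the main term gives $O(1/m)+O(P(\Omega^c))$, and the errors give $o(m^{-1/2})$, $O(m^{-1/2}k^{-1/2})$ and $O(1/m)$. So $\mathbb E\mathbf 1_\Omega(\hat r-\tilde r)=o(1/k+m^{-1/2})$.

By (2), $q(k+1)\hat H(\hat U)=I+D$, so
$$\tilde r=\frac{q(k+1)\hat U}{I+D}=q(k+1)\frac{\hat U}I\Big(1-\frac D{I+D}\Big).$$
By Lemma 3 and $U_{(I\vee1)}/(I\vee1)\le1$, $\mathbb E[\mathbf 1_\Omega\hat U/I]=\frac1{k+1}+O(P(\Omega^c))$, so the leading part has mean $q+O(kP(\Omega^c))$. On $\Omega$, $(k+1)\hat U/I$ and $ku_0/(I+D)$ are bounded and tend to $1$ in probability. With (5),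
$$\mathbb E[\mathbf 1_\Omega(\hat r-q)]=-\frac q{ku_0}\,\mathbb E[D\mathbf 1_\Omega]+o(1/k+m^{-1/2}).\tag{10}$$

**Step 5. The quadratic term, from the fluctuation of the nulls.** Let $\rho_*=qH'(u_*)\to\rho$. Since $\psi(\hat U)=(1-\rho_*)(\hat U-u_*)+O((\hat U-u_*)^2)$, (6) gives on $\Omega$
$$(1-\rho_*)\sqrt k(\hat U-u_*)=-\alpha_k(u_*)+\mathrm{rem},\qquad\mathbb E[\mathbf 1_\Omega\mathrm{rem}^2]\to0.$$
The contributions to $\mathrm{rem}$ are the oscillation of $\alpha_k$, controlled by (8); a term $O(k^{-1/2})$; a term $O(\sqrt k\|\Delta_H\|_\infty)$ with second moment $O(k/m)$; and $O(\sqrt k(\hat U-u_*)^2)$ with second moment $O(1/k)$ by (7). As $\mathbb E\alpha_k(u_*)^2=u_*(1-u_*)$, its fourth moment is bounded and $P(\Omega^c)\to0$,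
$$k\,\mathbb E\mathbf 1_\Omega(\hat U-u_*)^2\to\frac{u_0(1-u_0)}{(1-\rho)^2}.$$
Since $H(u_*)=u_*/q$, $r'(u_*)=(1-u_*H'/H)/H=(1-\rho_*)q/u_*$. With $\hat r-q=r'(u_*)(\hat U-u_*)+O((\hat U-u_*)^2)$ and (7),
$$k\,\mathbb E\mathbf 1_\Omega(\hat r-q)^2\to\frac{q^2(1-u_0)}{u_0}.\tag{11}$$
Insert (10) and (11) into (9) and use $\Lambda_\mu^{(j)}(q)\to\Lambda_{\mu_0}^{(j)}(q)$, $j=1,2$. This is the expansion of Proposition 5, and $\kappa_m$ is bounded because $0\le D<1$. The claim $\kappa_m\to\kappa$ remains; it is equivalent to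
$$\mathbb E[D\mathbf 1_\Omega]\to\bar D\qquad\text{if }k\le m^{3/4},$$
up to the trivial case $\Lambda'=0$, which does not occur.

Compare with Section 4: the proxy's linear coefficient has $1-u_0$ in the place of $\bar D$, and the variance term $\frac{q^2(1-u_0)}{2u_0}\Lambda''(q)$ is absent from it.

## 9. The overshoot constant $\bar D$

Near $u_0$, moving one null down changes $s_i$ by $+1$ minus $q(k+1)$ times an increment of $\hat H$, which is about $1-\rho E$ with $E$ exponential. So $D$ is the overshoot of a random walk over level $0$.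

**Step 6a. The limiting mean overshoot of the walk.** Let $E_1,E_2,\dots$ be i.i.d. Exp(1) and $S_j=\sum_{l\le j}(1-\rho E_l)$, with drift $1-\rho>0$. Let $\chi$ be its first strict ascending ladder height, that is, the value of $S$ when it is first positive. As steps are $<1$, $\chi\in(0,1]$, and its law is absolutely continuous since each $S_j$ has a density. The overshoot of $S$ over a level $\beta$ is that of the renewal process of ladder heights. By the renewal theorem (Feller, *Introduction to Probability Theory* II, XI.4) it converges in law, as $\beta\to\infty$, to the law with density $P(\chi>x)/\mathbb E\chi$. Being bounded by $1$, its mean $d(\beta)$ converges to $\mathbb E\chi^2/(2\mathbb E\chi)$.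

To compute this we use the Wiener–Hopf factorization (Feller II, XII), whose short derivation in our case is as follows. Let $p$ be the probability that $S$ ever becomes negative; $p<1$ as $S_j\to\infty$. By memorylessness the first negative value is minus an exponential variable of mean $\rho$. Let $\sigma$ be the first $j$ with $S_j>0$ and $Q=\sum_{n\ge0}P(S_n\in\cdot,\ \sigma>n)$. Splitting $\{\sigma>n-1\}$ for $n\ge1$ into $\{\sigma=n\}$ and $\{\sigma>n\}$ gives, with $F$ the law of a step,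
$$Q*F=\mathrm{law}(\chi)+Q-\delta_0.$$
Reversing the first $n$ steps turns $\{S_1\le0,\dots,S_n\le0\}$ into $\{S_n\le S_j,\ 0\le j<n\}$. So $Q$ is the expected number of descending ladder points (including $0$); strict and weak ladder points agree a.s. Hence $Q$ is the sum over $l\ge0$ of $p^l$ times the law of minus a sum of $l$ exponentials of mean $\rho$. For real $\zeta\le0$ its transform $\int e^{-\zeta y}Q(dy)$ is $\sum_l(p/(1-\rho\zeta))^l=\big(1-\frac p{1-\rho\zeta}\big)^{-1}$, and a step has transform $e^{-\zeta}/(1-\rho\zeta)$. Therefore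
$$1-\frac{e^{-\zeta}}{1-\rho\zeta}=\big(1-\mathbb Ee^{-\zeta\chi}\big)\Big(1-\frac p{1-\rho\zeta}\Big).\tag{12}$$
Both sides are analytic for $\zeta<1/\rho$, so (12) holds there. Now $\rho\zeta_0=1-e^{-\zeta_0}<1$, so we may put $\zeta=\zeta_0$. The left side is $0$ and $1-\mathbb Ee^{-\zeta_0\chi}>0$, hence $p=1-\rho\zeta_0$. So
$$1-\mathbb Ee^{-\zeta\chi}=\frac{1-\rho\zeta-e^{-\zeta}}{\rho(\zeta_0-\zeta)}=\frac1{\rho\zeta_0}\Big[(1-\rho)\zeta+\zeta^2\Big(\frac{1-\rho}{\zeta_0}-\frac12\Big)\Big]+O(\zeta^3).$$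
Comparing with $\zeta\,\mathbb E\chi-\frac12\zeta^2\mathbb E\chi^2+O(\zeta^3)$,
$$\frac{\mathbb E\chi^2}{2\,\mathbb E\chi}=\frac{\frac12-\frac{1-\rho}{\zeta_0}}{1-\rho}=\frac1{2(1-\rho)}-\frac1{\zeta_0}=\bar D,\qquad\text{so }\bar D>0.$$

**Step 6b. Increments of $\hat H$ at scale $1/k$ are those of $H$.** Here $k\le m^{3/4}$ is used. Fix a small interval $J=[u_0-\varepsilon,u_0+\varepsilon]\subset(0,1)$. *For all fixed $C',\eta>0$, with probability $\to1$,*
$$|\Delta_H(u)-\Delta_H(u')|\le\eta/k\quad\text{for all }u,u'\in J\text{ with }|u-u'|\le C'/k.\tag{13}$$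
Let $\bar H=\mathbb E[\hat H\mid b,\hat\mu]$. On a slightly larger interval $\bar H-H$, the sum of the last two terms of (4), has Lipschitz constant $o_p(1)$, and $\bar H$ has Lipschitz constant $\le C_1$. Take the grid $g_l=l\eta/k$. For two grid points at distance $\le(C'+2\eta)/k$, $m$ times the increment of $\hat H-\bar H$ between them is, given $(b,\hat\mu)$, a centered sum of $m$ independent indicators of total variance $\le Cm/k$. Bernstein's inequality (independent centered $Y_i$, $|Y_i|\le1$, total variance $v$: $P(|\sum Y_i|\ge s)\le2e^{-s^2/(2v+2s/3)}$) shows that it exceeds $\eta m/k$ in absolute value with probability $\le2e^{-c_\eta m/k}\le2e^{-c_\eta m^{1/4}}$. There are $O(k)$ such pairs, so with probability $\to1$ none exceeds.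

Let $u<u'$ with $g_l\le u<g_{l+1}$ and $g_{l'}\le u'<g_{l'+1}$. By monotonicity of $\hat H$ and $\bar H$,
$$\hat H(u')-\hat H(u)\le\hat H(g_{l'+1})-\hat H(g_l)\le\bar H(g_{l'+1})-\bar H(g_l)+\tfrac\eta k\le\bar H(u')-\bar H(u)+(2C_1+1)\tfrac\eta k.$$
If $l'>l$, the lower bound is the same with $g_{l'},g_{l+1}$. If $l'=l$, use $\hat H(u')-\hat H(u)\ge0\ge\bar H(u')-\bar H(u)-C_1\eta/k$. So $|(\hat H-\bar H)(u')-(\hat H-\bar H)(u)|\le(2C_1+1)\eta/k$. The increment of $\bar H-H$ is at most $o_p(1)C'/k$. As $\eta$ is arbitrary, (13) follows.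

**Step 6c. Comparing $D$ with the walk.** We stop the downward reading at a level $-L$, where $L$ is an integer, and let the walk run from there. Fix $L\ge2$ and let $I_L=\max\{1\le i\le k:s_i\ge-L\}$, with $I_L=1$ if there is none. On $\Omega$ it exists and $I_L\ge I$. For $k$ large $s_{k+1}<-L$, so on $\Omega$ $s_{I_L+1}<-L$ and, by $s_i\le s_{i+1}+1$, $s_{I_L}\in[-L,-L+1)$. Also $U_{(I_L)}\ge\hat U$, and $I_L\le q(k+1)\hat H(U_{(I_L)})+L$ gives $\psi(U_{(I_L)})\le o_p(1)$ as in Lemma 4(ii). So $U_{(I_L)}\to u_0$ and $I_L/k\to u_0$ in probability.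

$I_L$ is a stopping time for the downward filtration $(\mathcal F_i)$ of Lemma 3. Given $\mathcal F_{I_L}$, the lower points are the order statistics of $I_L-1$ i.i.d. uniforms on $(0,U_{(I_L)})$, so their $I_L$ spacings, divided by $U_{(I_L)}$, are distributed as i.i.d. exponentials divided by their sum. Multiply by an independent Gamma$(I_L)$ variable and continue the sequence independently. On the enlarged space this yields i.i.d. Exp(1) variables $E_j$, independent of $\mathcal F_{I_L}$, with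
$$U_{(I_L-j+1)}-U_{(I_L-j)}=U_{(I_L)}\frac{E_j}{E_1+\dots+E_{I_L}},\qquad1\le j\le I_L.$$
Since $kU_{(I_L)}/I_L\to1$ and $(E_1+\dots+E_{I_L})/I_L\to1$ in probability, for each fixed $n$ and $j\le n$, $k$ times the $j$-th spacing minus $E_j$ tends to $0$ in probability. Now
$$s_{I_L-j}-s_{I_L}=j-q(k+1)\big[\hat H(U_{(I_L)})-\hat H(U_{(I_L-j)})\big].$$
By (13) the bracket is the increment of $H$ up to $o_p(1/k)$, and $qH'\to\rho$ as $u\to u_0$, $\mu\to\mu_0$. With $S_j$ built from these $E_j$,
$$\max_{j\le n}\big|s_{I_L-j}-(s_{I_L}+S_j)\big|\to0\quad\text{in probability}.\tag{14}$$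

Let $\tau=\min\{j:s_{I_L}+S_j\ge0\}$. Given $\epsilon>0$ choose $n$ with $P(\tau>n)\le\epsilon+o(1)$; this is possible because $s_{I_L}\ge-L$ on $\Omega$ and $S_j\to\infty$. Each $S_j$ with $j\ge1$ has a bounded density and is independent of $s_{I_L}$, so $P(\exists\,1\le j\le n:|s_{I_L}+S_j|\le\eta)\le C_n\eta$. Choose $\eta$ so small that this is at most $\epsilon$. Outside these events, and when the maximum in (14) is below $\eta$, the numbers $s_{I_L-j}$ and $s_{I_L}+S_j$ have the same sign for $1\le j\le n$. Also $s_{I_L}<-1$, and $s_i<-L$ for $i>I_L$. Hence with probability $\ge1-2\epsilon-o(1)$, $I=I_L-\tau$ and $|D-(s_{I_L}+S_\tau)|=o_p(1)$.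

All these quantities lie in $[0,1]$. On the $\mathcal F_{I_L}$-event $\{-L\le s_{I_L}<-L+1\}\supset\Omega$, whose probability tends to $1$, $s_{I_L}+S_\tau$ is, given $\mathcal F_{I_L}$, the overshoot of $S$ over the level $\beta=-s_{I_L}\in(L-1,L]$, with conditional mean $d(\beta)$. So
$$\limsup\big|\mathbb E[D\mathbf 1_\Omega]-\bar D\big|\le C\epsilon+\sup_{L-1<\beta\le L}|d(\beta)-\bar D|.$$
Let $\epsilon\downarrow0$, then $L\to\infty$ and use Step 6a. This completes the proof of Proposition 5. $\square$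

## 10. Balancing $\kappa/k$ against $\eta_2k/m$: proof of Theorem B

**Step 1. The expansion of $P$: transfer from $\mathrm{TPR}_m$ along a fast sequence.** For each $k$ choose $m(k)\ge k^4$, strictly increasing in $k$, with $|\mathrm{TPR}_{m(k)}(k)-P(k)|\le k^{-2}$ and $|\Lambda_{\mu_{m(k)}(k)}(q)-P(\infty)|\le k^{-2}$. This is possible by Lemma 4(i) and because $\mu_m(k)\to\mu_0$ as $m\to\infty$ for fixed $k$. Here $k\le m(k)^{3/4}$ and $m(k)^{-1/2}\le k^{-2}$, so Proposition 5 gives $P(k)=P(\infty)+\kappa/k+o(1/k)$. If $\kappa>0$, then $P(k)>P(\infty)$ for large $k$ and Theorem A applies.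

**Step 2. A benchmark of order $\sqrt m$.** Assume from now on $P(k)<P(\infty)$ for all $k$ and $\kappa<0$. Let $B_m=\Lambda_{\mu_m(0)}(q)\to P(\infty)$, and let $F(s)$ be $\Lambda_\mu(q)$ at $\mu=h^2\gamma/\sqrt{h^2\gamma^2+s}$. Then $\eta_2=-cF'(c)$, which is positive since $\Lambda_\mu(q)$ has positive derivative in $\mu$. As $c_m\to c$, whenever $k/m\to0$,
$$\Lambda_{\mu_m(k)}(q)=F(c_m(1+k/m))=B_m-\eta_2\frac km(1+o(1)).$$
With $k^\circ=\lceil\sqrt{|\kappa|m/\eta_2}\rceil$, Proposition 5 gives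
$$\mathrm{TPR}_m(k^\circ)=B_m-2\sqrt{|\kappa|\eta_2/m}+o(m^{-1/2}).\tag{15}$$

**Step 3. Whatever is at least as good as $k^\circ$ has the same order.** Let $k_m$ be any sequence (possibly along a subsequence of $m$) with $\mathrm{TPR}_m(k_m)\ge\mathrm{TPR}_m(k^\circ)$.

First, $k_m\to\infty$. Otherwise $k_m=k$ along a subsequence, and $\mathrm{TPR}_m(k)\to P(k)<P(\infty)=\lim\mathrm{TPR}_m(k^\circ)$, a contradiction.

Second, $k_m/m\to0$. Otherwise $k_m/m\to x\in(0,\infty]$ along a subsequence, and Lemma 4(ii) gives $\limsup\mathrm{TPR}_m(k_m)\le\Lambda_{\mu_x}(q)<P(\infty)$, a contradiction.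

Third, let $y=k_m/\sqrt m$. Subtract $B_m$, multiply by $\sqrt m$ and use Proposition 5 and (15):
$$\frac{\kappa_m}y-\eta_2y+o\Big(1+\frac1y+y\Big)\ge-2\sqrt{|\kappa|\eta_2}+o(1).$$
If $y\to\infty$ along a subsequence, the left side tends to $-\infty$, since $\kappa_m$ is bounded; impossible. So $y$ is bounded, $k_m\le m^{3/4}$ eventually, and $\kappa_m\to\kappa<0$. Then $y\to0$ along a subsequence also makes the left side tend to $-\infty$; impossible. Every subsequential limit $y_\infty\in(0,\infty)$ satisfies $|\kappa|/y_\infty+\eta_2y_\infty\le2\sqrt{|\kappa|\eta_2}$. By the inequality of arithmetic and geometric means equality holds, so $y_\infty=\sqrt{|\kappa|/\eta_2}$.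

**Step 4. Maximizers exist.** If for infinitely many $m$ the supremum of $k\mapsto\mathrm{TPR}_m(k)$ were not attained, then for those $m$ it would be approached by arbitrarily large $k$. So there would be $k_m\ge m^2$ with $\mathrm{TPR}_m(k_m)\ge\mathrm{TPR}_m(k^\circ)$, contradicting $k_m/m\to0$. So maximizers exist for large $m$, and Step 3 applies to them. $\blacksquare$

## 11. A tangent line above $\Lambda$: proof of Theorem C

**Step 1. (TC) suffices: Jensen with the martingale identity.** In (1) let $\hat r=r(U_{(I)})$ and, for $I\ge1$, $D=q(k+1)H(U_{(I)})-I\ge0$; a.s. $D>0$. For $I\ge1$,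
$$\hat r=\frac{U_{(I)}}{H(U_{(I)})}=\frac{q(k+1)U_{(I)}}{I+D}<q(k+1)\frac{U_{(I)}}I\quad\text{a.s.},$$
and $\hat r=0$ if $I=0$. By Lemma 3, $\mathbb E[U_{(I)}/I;I\ge1]\le\frac1{k+1}$. So $\mathbb E\hat r<q$ (trivially if $P(I\ge1)=0$). Since $\Lambda'(q)=G'/r'>0$, (TC) gives
$$P(k)=\mathbb E\Lambda(\hat r)\le\Lambda(q)+\Lambda'(q)(\mathbb E\hat r-q)<P(\infty)$$
for every $k$. Also $\Lambda$ minus its tangent at $q$ is maximal at $q$, so $\Lambda''(q)\le0$ and $\kappa\le-\frac q{u_0}\bar D\Lambda'(q)<0$. Apply Theorem B.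

**Step 2. Formulas for $\Lambda'$, to detect concavity.** We have $H-uH'=\gamma(G-uG')$ and $G''/G'=\mu_0\,dz/du=-\mu_0/\varphi(z)$. With $u=r^{-1}(\cdot)$, $\Lambda'=G'/r'=\dfrac{G'H^2}{\gamma(G-uG')}$. As $(G-uG')'=-uG''$,
$$\frac{d\log\Lambda'}{du}=\frac{G''}{G'}+\frac{2H'}H+\frac{uG''}{G-uG'}=\frac{2H'}H-\frac{\mu_0}{\varphi(z)}\cdot\frac G{G-uG'}.\tag{16}$$

**Step 3. (C1): $q$ near $1$.** Here $\mu_0$ and $\Lambda$ do not depend on $q$. As $u\to1$: $z\to-\infty$, $G'\to0$, $H\to1$, $H'\to1-\gamma$, $G-uG'\to1$, $\varphi(z)\to0$. So $\Lambda'\to0$ as $r\to1$, and (16) tends to $-\infty$: $\Lambda$ is strictly concave on $[r_1,1]$ for some $r_1<1$. Let $q>r_1$. For $r\ge r_1$, (TC) is concavity. For $r<r_1$ the tangent value is at least $\Lambda(q)-q\Lambda'(q)$, which tends to $1$ as $q\to1$ and so exceeds $\Lambda(r_1)\ge\Lambda(r)$ for $q$ close to $1$.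

**Step 4. (C2): $h$ large, location of $u$.** Now $\mu:=\mu_0\to\infty$. Let $J=[q/2,(1+q)/2]$ and $A(r)=(1/r-1+\gamma)/\gamma$, which is $>1$ on $J$. For $r\in J$, $u=r^{-1}(\cdot)$ satisfies $G_\mu(u)/u=A(r)$. Fix $\varepsilon<1/\max_JA$. For $\mu$ large $G_\mu(\varepsilon)/\varepsilon>\max_JA$, and as $G_\mu(u)/u$ decreases in $u$, $u>\varepsilon$. Since $G_\mu\to1$ uniformly on $[\varepsilon,1]$, $u=G_\mu(u)/A(r)\to1/A(r)\in(0,1)$ uniformly on $J$. So $z(r)=\bar\Phi^{-1}(u)$ stays in a compact set, $G'=e^{\mu z-\mu^2/2}\to0$ uniformly on $J$, and $z(q/2)-z(q)\ge g$ for large $\mu$, with some fixed $g>0$, because $A(q/2)>A(q)$.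

**Step 5. (C2): the three ranges of $r$.**

*$r\in J$.* In (16), $2H'/H$ is bounded, while $\frac\mu{\varphi(z)}\frac G{G-uG'}\ge\mu\sqrt{2\pi}$. So $\Lambda$ is concave on $J\ni q$ for $\mu$ large, and (TC) holds on $J$.

*$r\ge(1+q)/2$.* As $\Lambda(r)\le1$, it suffices that $\Lambda'(q)(1-q)/2\ge1-\Lambda(q)$. With $z=z(q)$: in Step 2, $H$ is bounded below and $G-uG'\le1$, so $\Lambda'(q)\ge c'G'=c'\varphi(\mu-z)/\varphi(z)\ge c''\varphi(\mu-z)$, with constants $c',c''>0$. On the other side $1-\Lambda(q)=\Phi(z-\mu)\le\varphi(\mu-z)/(\mu-z)$, by the standard tail bound $\bar\Phi(y)\le\varphi(y)/y$. For large $\mu$ the inequality holds.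

*$r\le q/2$.* Since $\Lambda(r)\le\Lambda(q/2)$ and the tangent value is at least $\Lambda(q)-q\Lambda'(q)$, it suffices that $1-\Lambda(q/2)\ge1-\Lambda(q)+q\Lambda'(q)$. Let $z_1=z(q/2)$, $z_2=z(q)$. By $\bar\Phi(y)\ge\frac y{1+y^2}\varphi(y)$ for $y>0$, the left side is
$$\Phi(z_1-\mu)\ge\frac{\mu-z_1}{1+(\mu-z_1)^2}\,\varphi(\mu-z_1).$$
The right side is at most $C\varphi(\mu-z_2)$: the part $1-\Lambda(q)$ as in the previous range, and $q\Lambda'(q)\le CG'\le C\varphi(\mu-z_2)$ because $G-uG'\to1$ and $\varphi(z_2)$ is bounded below. Finally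
$$\frac{\varphi(\mu-z_1)}{\varphi(\mu-z_2)}=\exp\Big\{(z_1-z_2)\Big(\mu-\frac{z_1+z_2}2\Big)\Big\}\ge e^{g\mu/2}$$
for large $\mu$, which beats the factor of order $1/\mu$. So (TC) holds for all $h$ large enough. $\blacksquare$
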